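# Separated Carleson sequences in the half-space that do not interpolate bounded harmonic functions

## 1. An exact $\ell^1$ relation between point evaluations

Write $\mathbb R^{d+1}_+=\{(x,y): x\in\mathbb R^d,\ y>0\}$, and let $h^\infty(\mathbb R^{d+1}_+)$ be the space of bounded (real) harmonic functions there. For $z,w\in\mathbb R^{d+1}_+$ put
$$\beta(z,w)=\log_2\frac{1+\rho(z,w)}{1-\rho(z,w)},\qquad \rho(z,w)=\frac{|z-w|}{|z-\bar w|},\qquad \bar w=(w_1,\dots,w_d,-w_{d+1}).$$
For a sequence $z_n=(x_n,y_n)$ in $\mathbb R^{d+1}_+$ consider two conditions: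
$$\inf_{n\ne m}\beta(z_n,z_m)>0,\tag{1}$$
and: there is a constant $C$ such that, for all $x_0\in\mathbb R^d$ and all $\ell>0$,
$$\sum_{z_n\in T}y_n^d\le C\,\ell^d,\qquad T=\{(x,y): |x-x_0|<\ell,\ 0<y<\ell\}.\tag{2}$$
The set $T$ is called the Carleson cube of size $\ell$ over $x_0$.

**Theorem 1.** Let $d\ge2$ and $\beta_0<\infty$. There are a sequence $\{z_n\}_{n\ge0}\subset\mathbb R^{d+1}_+$ and real numbers $a_n$ with $a_0=1$ and $\sum|a_n|<\infty$, such that

* $\inf_{n\ne m}\beta(z_n,z_m)\ge\beta_0$, and (2) holds;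
* $\sum_n a_nu(z_n)=0$ for every $u\in h^\infty(\mathbb R^{d+1}_+)$.

**Interpolation.** A sequence $\{z_n\}$ is *interpolating* for $h^\infty(\mathbb R_+^{d+1})$ if for every bounded real sequence $\{w_n\}$ some $u\in h^\infty(\mathbb R_+^{d+1})$ satisfies $u(z_n)=w_n$ for all $n$. Results of Carleson and of Carleson–Garnett say the following. If $\{z_n\}$ is interpolating, then (1) and (2) hold. Conversely, if (1) and (2) hold, then $\{z_n\}$ splits into finitely many disjoint subsequences $\Lambda_1,\dots,\Lambda_N$ such that every union $\Lambda_i\cup\Lambda_j$ is interpolating. The question, taken from Daniel Blasi and Artur Nicolau, "Interpolation by positive harmonic functions", arXiv:math/0603087 (2006), is whether for $d>1$ the two necessary conditions are already sufficient. They are not.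

**Corollary 2.** For every $d>1$ there is a sequence satisfying (1) and (2) that is not interpolating for $h^\infty(\mathbb R^{d+1}_+)$.

*Proof.* Take the sequence of Theorem 1 with some $\beta_0>0$. The data $w_0=1$, $w_n=0$ for $n\ge1$ are bounded. If $u\in h^\infty$ took these values, then $0=\sum_na_nu(z_n)=a_0=1$. $\square$

So the failure is as strong as it can be: the value of $u$ at $z_0$ is determined by the other values, through an absolutely convergent formula, and this can happen however far apart the points are in the metric sense of $\beta$.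

**How to read (1).** Since $|z-\bar w|^2=|z-w|^2+4yy'$ for $z=(x,y)$, $w=(x',y')$,
$$\rho(z,w)^{-2}=1+\frac{4yy'}{|z-w|^2}.\tag{3}$$
On a vertical line, $x=x'$ and $y>y'$, one finds $\rho=(y-y')/(y+y')$ and $\beta=\log_2(y/y')$. At equal height $y$ and distance $D$, $\rho=(1+4y^2/D^2)^{-1/2}$. Thus points are far apart if their heights have a large ratio, or if their distance is large compared with their heights. Also $\beta$ is an increasing function of $\rho\in[0,1)$, tending to $\infty$ as $\rho\to1$.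

**How to read (2).** The points $(0,2^{-n})$, $n\ge0$, satisfy (2): a Carleson cube of size $\ell$ contains only points with $2^{-n}<\ell$, and these contribute at most $\ell^d(1+2^{-d}+2^{-2d}+\cdots)$. Now take a full lattice layer: with $e=(\frac12,\dots,\frac12)$, $h>0$, $0<t\le 1$, the points $(h(\nu+e),th)$, $\nu\in\mathbb Z^d$. A cube of size $\ell$ has at most $(2\ell/h+1)^d$ of them over its base. If $\ell\ge h$ the sum is at most $(3\ell/h)^d(th)^d\le3^d\ell^d$. If $\ell<h$ there are at most $3^d$ points, and those in the cube have height less than $\ell$; again the sum is at most $3^d\ell^d$. But stack infinitely many layers with the same $t$, say $h=2^{-i}$ for $i=0,1,2,\dots$. The sequence is still separated: within a layer distances are at least $h$ and heights are $th$, and heights of different layers have ratio at least $2$. Condition (2) fails, however, since over a fixed ball every fine layer contributes about $t^d$ times the volume of the ball. A layer costs $t^d$ per unit area, and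 **(2) is a budget for the total cost above each piece of the boundary**. This budget is what makes the proof hard.

## 2. From point evaluations to Poisson kernels in $L^1(\mathbb R^d)$

Let $P_t(x)=c_dt(|x|^2+t^2)^{-(d+1)/2}$, normalised by $\int_{\mathbb R^d}P_t=1$, and $P_z(x)=P_y(x-x_z)$ for $z=(x_z,y)$. Every $u\in h^\infty(\mathbb R^{d+1}_+)$ is a Poisson integral, $u(z)=\int gP_z$ with $g\in L^\infty(\mathbb R^d)$ (Stein–Weiss, *Introduction to Fourier Analysis on Euclidean Spaces*, Ch. II). Hence, if $\sum|a_n|<\infty$ and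
$$\sum_na_nP_{z_n}=0\quad\text{in }L^1(\mathbb R^d),\tag{4}$$
then $\sum a_nu(z_n)=\int g\sum a_nP_{z_n}=0$ for all $u\in h^\infty$; the series converges absolutely in $L^1$ because $\|P_z\|_1=1$. So the task is this: **cancel $P_{z_0}$ exactly by a summable combination of other Poisson kernels, with points satisfying the separation bound and (2).**

**Finite sets never work.** Suppose $\sum_{j}c_jP_{z_j}=0$ is a finite relation with distinct $z_j=(x_j,y_j)$ and all $c_j\ne0$. The Fourier transform of $P_t$ is $e^{-2\pi t|\zeta|}$, so $\sum_jc_je^{-2\pi y_j|\zeta|}e^{-2\pi ix_j\cdot\zeta}=0$. Multiply by $e^{2\pi y|\zeta|}$ with $y=\min_j y_j$. The terms with $y_j>y$ tend to $0$ as $|\zeta|\to\infty$, so $T(\zeta)=\sum_{y_j=y}c_je^{-2\pi ix_j\cdot\zeta}\to0$. The $x_j$ in this sum are distinct, so the mean of $|T|^2$ over $[-M,M]^d$ tends to $\sum_{y_j=y}c_j^2>0$ as $M\to\infty$, a contradiction. Consequently finite sets of distinct points are interpolating: the image of $u\mapsto(u(z_j))_j$ is a subspace,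 and if it were proper, a nonzero vector orthogonal to it would give such a relation. The relation we want must be infinite, and it will be the limit of an approximation scheme.

## 3. Subtracting one lattice layer

The basic move is to replace a constant on a cube by an explicit periodic function, at the cost of one lattice layer of points. Put
$$\pi_t(x)=\sum_{\lambda\in\mathbb Z^d}P_t(x-\lambda).$$
For $x\in W=[-\frac12,\frac12]^d$ and $\lambda\ne0$ we have $|x-\lambda|\ge|x-\lambda|_\infty\ge|\lambda|_\infty-\frac12\ge\frac12|\lambda|_\infty$. Hence the terms are at most $c_dt\,2^{d+1}|\lambda|_\infty^{-(d+1)}$, and this is summable, as $O(n^{d-1})$ lattice points have $|\lambda|_\infty=n$. So $\pi_t$ is continuous, positive, $\mathbb Z^d$-periodic, and its mean over a period cell is $\int_{\mathbb R^d}P_t=1$. We write $\int_{\rm cell}$ for integration over a period cell.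

For a cube $q=x_q+[0,\ell)^d$, $m\in\mathbb N$, $h=\ell/m$ and $t>0$ let
$$Z_{t,m}(q)=\{(x_q+h(\nu+e),\,th):\ \nu\in\{0,\dots,m-1\}^d\}.$$

**Lemma 3.** There are numbers $\epsilon_t(m)$, not depending on $q$, with $\epsilon_t(m)\to0$ as $m\to\infty$ and
$$\Big\|1_q\,\pi_t\big(\tfrac{x-x_q}h-e\big)-h^d\sum_{z\in Z_{t,m}(q)}P_z\Big\|_1\le\epsilon_t(m)\,|q|.$$

*Proof.* Since $h^dP_{th}(hx)=P_t(x)$, substituting $x\to x_q+hx$ reduces the claim to $h=1$, $x_q=0$, $q=[0,m)^d$ (both sides scale by $h^d$). Let $I=\{0,\dots,m-1\}^d$. As $\pi_t(x-e)=\sum_{\nu\in\mathbb Z^d}P_t(x-\nu-e)$, the function inside the norm equals $\sum_{\nu\notin I}P_t(x-\nu-e)$ on $q$ and $-\sum_{\nu\in I}P_t(x-\nu-e)$ off $q$. So the norm is $A+B$ with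
$$A=\sum_{\nu\notin I}\int_qP_t(x-\nu-e)\,dx,\qquad B=\sum_{\nu\in I}\int_{q^c}P_t(x-\nu-e)\,dx .$$
Next,
$$\sum_{\nu\in\mathbb Z^d}\int_qP_t(x-\nu-e)\,dx=\int_q\pi_t(x-e)\,dx=m^d=\sum_{\nu\in I}\int_{\mathbb R^d}P_t(x-\nu-e)\,dx .$$
Removing the common part $\sum_{\nu\in I}\int_q$ from both ends gives $A=B$. To bound $B$, note that if $\nu\in I$ and $\nu+e$ is within $\sqrt m$ of $q^c$, then some coordinate satisfies $\nu_j+\frac12\le\sqrt m$ or $m-\nu_j-\frac12\le\sqrt m$. Each of these $2d$ conditions holds for at most $(\sqrt m+1)m^{d-1}$ of the $\nu\in I$. For these $\nu$ bound the integral by $1$; for the other $\nu$ bound it by $\int_{|x|>\sqrt m}P_t$. So the norm $2B$ is at most $\epsilon_t(m)m^d$ with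
$$\epsilon_t(m)=2\Big[\frac{2d(\sqrt m+1)}m+\int_{|x|>\sqrt m}P_t\Big].\qquad\square$$

**One step, idealised.** Let $F$ be a continuous integrable function. Cut a region into cubes $q$ so small that $F$ is nearly a constant $S_q$ on each. Choose $b,t$ and a large $m$, and place the points $Z_{t,m}(q)$ with coefficients $-S_qbh^d$. By Lemma 3 the function $F$ is replaced on $q$ by approximately
$$S_q\,\xi\big(\tfrac{x-x_q}h-e\big),\qquad \xi=1-b\pi_t .$$
We record three effects. The integral of $|F|$ over $q$ is multiplied by about $\int_{\rm cell}|\xi|$. The coefficients cost $b|S_q||q|$ in $\sum|a_n|$. The Carleson budget over $q$ is charged $m^d(th)^d=t^d|q|$.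

## 4. Fixed relative height, and the $L^1$ obstruction for thin layers

Start with $F_0=P_{z_0}$ and repeat the step at finer and finer scales. The natural choice is to keep $t$ fixed and to take $b=1/\max\pi_t$, so that $0\le\xi\le\varepsilon$ with some $\varepsilon<1$. Up to errors that can be made small, $\|F_i\|_1$ decays like $\varepsilon^i$, and the coefficient cost is summable. This gives (4), and small $t$ together with quickly decreasing scales gives the separation. But every layer charges $t^d|Q|$ to each cube $Q$, there are infinitely many layers over the same place, and (2) fails as in the stacked example of Section 1.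

So over a given place we must use relative heights $t_1,t_2,\dots$ with $\sum t_k^d<\infty$. In $L^1$, such layers achieve nothing, whatever coefficient we take.

**Lemma 4.** There are $C,M>0$ depending only on $d$ such that $\int_{\rm cell}|1-b\pi_t|\ge1-Ct^d$ for all real $b$ and all $0<t\le\frac1{2M}$.

*Proof.* Choose $M$ with $\int_{|x|<M}P_1\ge\frac12$; then $\int_{|x|<Mt}P_t\ge\frac12$ by scaling. If $b\le0$, the integral is at least $1$. Let $b>0$ and let $\varphi=-1$ on $B(0,Mt)\subset W$, $\varphi=1$ on the rest of $W$. Then $\int_W\pi_t\varphi=1-2\int_{B(0,Mt)}\pi_t\le1-2\int_{B(0,Mt)}P_t\le0$, so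
$$\int_W|1-b\pi_t|\ge\int_W(1-b\pi_t)\varphi\ge\int_W\varphi=1-2|B(0,M)|\,t^d.\qquad\square$$

In the idealised scheme the $L^1$ norm over a place treated with small parameters $t_1,t_2,\dots$ is multiplied by at least $\prod(1-Ct_k^d)$, and this product is positive exactly when $\sum t_k^d<\infty$. The gain available in $L^1$ and the cost in (2) are the same quantity, and one cannot have infinite gain for finite cost. Here the first approach stops.

What escapes Lemma 4 is a different way to measure size. Take $b=a/(c_dt)$ with $a$ fixed. As $t\to0$,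
$$b\,\pi_t(x)=a\sum_\lambda(|x-\lambda|^2+t^2)^{-(d+1)/2}\ \longrightarrow\ a\sum_\lambda|x-\lambda|^{-(d+1)},$$
so the *tails* of the kernels have a fixed profile. They remove a fixed amount from most of the cell while the Carleson cost $t^d$ is as small as we like. The price is a high negative peak of $\xi$ at the lattice points, so that $\int_{\rm cell}|\xi|\ge b-1$ is huge. A peak on a small set is cheap in $L^p$ with $p<1$. The next section shows that for $d\ge2$ the balance in a suitable $L^p$ is favourable, by a factor $r<1$ independent of $t$. After that we must still get back from $L^p$ to $L^1$; that is the purpose of the stopping rule in Section 6.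

## 5. An $L^p$ gain independent of the layer's height

Let $\alpha=\frac d{d+1}$. For $0<p<1$ recall that $|A+B|^p\le|A|^p+|B|^p$.

**Lemma 5.** Let $d\ge2$ and $p=\alpha-\frac12=\frac{d-1}{2(d+1)}\in(0,\frac12)$. There are $a>0$, $r\in(0,1)$, $\rho^0\in(0,1]$ such that
$$\int_{\rm cell}\Big|1-\frac a{c_dt}\pi_t\Big|^pdx\le r\qquad(0<t\le\rho^0).$$

*Proof.* **Step 1: a single pole in $\mathbb R^d$ has a negative balance.** The aim is to show
$$I_d:=\int_{\mathbb R^d}\big(|1-|u|^{-(d+1)}|^p-1\big)\,du<0,$$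
with absolute convergence. In polar coordinates put $v=\varrho^{-(d+1)}$. Then $\varrho^d=v^{-\alpha}$, so $\varrho^{d-1}d\varrho=\frac1{d+1}v^{-\alpha-1}dv$ up to orientation, and
$$I_d=\frac{|S^{d-1}|}{d+1}\Phi,\qquad \Phi=\int_0^\infty(|1-v|^p-1)v^{-\alpha-1}dv .$$
The integrand is $O(v^{-\alpha})$ at $0$ and $O(v^{p-\alpha-1})$ at $\infty$, so the integral converges absolutely because $p<\alpha<1$.

On $(0,1)$ integrate by parts with the primitive $-v^{-\alpha}/\alpha$ of $v^{-\alpha-1}$. The boundary term at $1$ is $(0-1)(-\frac1\alpha)=\frac1\alpha$, and the one at $0$ vanishes since $((1-v)^p-1)v^{-\alpha}=O(v^{1-\alpha})$. So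
$$\int_0^1=\frac1\alpha-\frac p\alpha\int_0^1v^{-\alpha}(1-v)^{p-1}dv=\frac1\alpha-\frac p\alpha B(1-\alpha,p).$$
On $(1,\infty)$ substitute $v=1/s$:
$$\int_1^\infty=\int_0^1\big((1-s)^ps^{-p}-1\big)s^{\alpha-1}ds=B(p+1,\alpha-p)-\frac1\alpha .$$
Adding, and writing the Beta functions through $\Gamma$,
$$\Phi=\frac{\Gamma(p+1)\Gamma(\alpha-p)}{\Gamma(\alpha+1)}-\frac{\Gamma(p+1)\Gamma(1-\alpha)}{\alpha\,\Gamma(1-\alpha+p)} .$$
By the reflection formula, $\Gamma(1-\alpha)=\pi/(\Gamma(\alpha)\sin\pi\alpha)$ and $1/\Gamma(1-\alpha+p)=\Gamma(\alpha-p)\sin(\pi(\alpha-p))/\pi$. Hence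
$$\Phi=\frac{\Gamma(p+1)\Gamma(\alpha-p)}{\Gamma(\alpha+1)}\Big[1-\frac{\sin\pi(\alpha-p)}{\sin\pi\alpha}\Big]=\frac{\Gamma(p+1)\Gamma(\frac12)}{\Gamma(\alpha+1)}\Big[1-\frac1{\sin\pi\alpha}\Big]<0,$$
because $\alpha-p=\frac12$, and $\alpha\in(\frac12,1)$ for $d\ge2$. (For $d=2$: $\alpha=\frac23$, $p=\frac16$, and the bracket is $1-2/\sqrt3\approx-0.155$.)

**Step 2: the periodic limit profile.** The aim is to pass from one pole to a lattice of weak poles. On $W=[-\frac12,\frac12]^d$ let
$$\xi_0=1-w-a\psi,\qquad w=a|x|^{-(d+1)},\qquad \psi=\sum_{\lambda\ne0}|x-\lambda|^{-(d+1)} .$$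
By the bound $|x-\lambda|\ge\frac12|\lambda|_\infty$ of Section 3, $0\le\psi\le C_d$ on $W$. Put $R_a=a^{1/(d+1)}$, with $a$ so small that $2R_a\le\frac12$ and $aC_d\le\frac12$. If $x\in W$ and $|x|\ge2R_a$, then $w\le2^{-(d+1)}\le\frac18$, so $0<1-w-a\psi\le1-w$ and $|\xi_0|^p\le|1-w|^p$. If $|x|<2R_a$, then $|\xi_0|^p\le|1-w|^p+(aC_d)^p$. With $x=R_au$, for which $w=|u|^{-(d+1)}$,
$$\int_W(|\xi_0|^p-1)\,dx\le R_a^d\Big[\int_{W/R_a}\big(|1-|u|^{-(d+1)}|^p-1\big)du+(aC_d)^p|B(0,2)|\Big].$$
As $a\to0$ the sets $W/R_a$ exhaust $\mathbb R^d$, and the bracket tends to $I_d<0$. Fix $a$ with $\int_W|\xi_0|^p<1$.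

**Step 3: small positive $t$.** As $t\to0$,
$$1-\frac a{c_dt}\pi_t(x)=1-a\sum_\lambda(|x-\lambda|^2+t^2)^{-(d+1)/2}\to\xi_0(x)\qquad(x\in W\setminus\{0\}),$$
since each term increases to its limit. The subtracted sum is at most $w+aC_d$, so the $p$-th power of the modulus is dominated by $1+w^p+(aC_d)^p$, which is in $L^1(W)$ because $p(d+1)=\frac{d-1}2<d$. By dominated convergence the integral tends to $\int_W|\xi_0|^p<1$, and the lemma holds with $r=\frac12\big(1+\int_W|\xi_0|^p\big)\in(0,1)$ and a suitable $\rho^0$. $\square$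

**Where $d>1$ enters.** The hypothesis $d\ge2$ is needed only for $\Phi<0$. For general $p\in(0,\alpha)$ with $\alpha\ge\frac12$ the formula above shows that $\Phi<0$ exactly when $\sin\pi(\alpha-p)>\sin\pi\alpha$, that is, when $\alpha-p>1-\alpha$, or $p<2\alpha-1=\frac{d-1}{d+1}$. This range is empty for $d=1$. Some step has to break there: in the half-plane, Carleson's interpolation theorem says that (1) and (2) suffice for bounded analytic functions, hence, taking real parts, for bounded harmonic ones.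

## 6. Rounds, thresholds and restarts

**The plan.** On a cube $Q$ where $|F|\le s$ we run a *round*. First come $N$ steps of the harmless kind of Section 4, with $0\le\xi\le\varepsilon_0<1$; they make $F$ small relative to $s$, and they cost the Carleson budget a fixed multiple of $|Q|$. Then come steps $k=1,2,\dots$ with $t_k\to0$ geometrically and large $b_k\sim1/t_k$; by Lemma 5 they shrink $\int|F|^p$ by the factor $r$ each time, at summable Carleson cost $t_k^d|Q|$. As long as $|F|<s$ we have $|F|/s\le(|F|/s)^p$, so $L^p$ decay *is* $L^1$ decay. On the small subcubes where $|F|$ has reached $s$ we stop, and start a new round with a higher threshold. At step $k$ the $L^1$ norm can grow by the factor $1+b_k$. It acts on a quantity of order $kr^k$, so if $b_k$ grows like $r^{-k/2}$ the total mass sent to new rounds converges, and the $N$ preparatory steps make it at most half of $s|Q|$. The area sent to new rounds will also be at most half of $|Q|$. Then everything sums geometrically.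

**Step 1: parameters.** Let $p,a,r,\rho^0$ be as in Lemma 5. Choose $\eta_0\in(0,1)$ with $\log_2\frac{1+\eta_0}{1-\eta_0}\ge\beta_0$. For separation, choose $\rho_*\in(0,\rho^0]$ with $(1+4\rho_*^2)^{-1/2}\ge\eta_0$, and $G\ge2$ with $\big(1+\frac{4G}{(G-1)^2}\big)^{-1/2}\ge\eta_0$. Let $\theta=\sqrt r$. There are steps of the following types.

*Type $0$:* $t_0=\rho_*$, $b_0=1/\max\pi_{\rho_*}$, $\xi^{(0)}=1-b_0\pi_{\rho_*}$. As $\pi_{\rho_*}$ has mean $1$, $b_0\le1$; as it has a positive minimum, $0\le\xi^{(0)}\le\varepsilon_0$ for some $\varepsilon_0\in(0,1)$.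

*Type $k\ge1$:* $t_k=\rho_*\theta^k$, $b_k=a/(c_dt_k)$, $\xi^{(k)}=1-b_k\pi_{t_k}$. Since $t_k\le\rho^0$, $\int_{\rm cell}|\xi^{(k)}|^p\le r$; trivially $\int_{\rm cell}|\xi^{(k)}|\le1+b_k$.

Put $q_k=(k+1)r^{k-1}$ for $k\ge0$, and $R=1+2\sum_{k\ge1}(1+b_k)q_{k-1}$. Since $b_k=\mathrm{const}\cdot\theta^{-k}$, $q_{k-1}=kr^{k-2}$ and $r<\theta$, $R$ is finite. It does not depend on the next choices: take $N\ge1$ and then $\omega_0>0$ such that, with $\omega_i=\omega_0r^i$,
$$E_0:=\varepsilon_0^{Np}+\sum_{i\ge0}\omega_i\quad\text{satisfies}\quad E_0\le\tfrac14,\qquad\tfrac43E_0R\le\tfrac12 .\tag{5}$$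
The $\omega_i$ are error allowances.

**Step 2: the data carried along.** All cubes are half-open. $\mathcal G_i$ is the grid of cubes $\ell_i(\nu+[0,1)^d)$, $\nu\in\mathbb Z^d$, where $\ell_0=\frac12$ and $\ell_i/\ell_{i+1}\in\mathbb N$. At generation $i$ we have:

* an integer $L_i$, the box $\Omega_i=[-L_i,L_i)^d$, and the finite set $\mathcal N_i$ of cubes of $\mathcal G_i$ in $\Omega_i$, which tile $\Omega_i$; each $Q\in\mathcal N_i$ carries a threshold $s_Q>0$ and an age $\kappa_Q\in\{0,1,\dots\}$ with $\kappa_Q\le i$;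
* a finite sum $F_i=\sum a_zP_z$ over the points placed so far, with $\int_{\Omega_i^c}|F_i|\le2^{-i}$.

Cubes of age $0$ are called *fresh*. **Start:** $z_0=(0,1)$, $a_{z_0}=1$, $F_0=P_{z_0}$, $L_0=1$, and all cubes of $\mathcal N_0$ are fresh with $s_Q=\sup_QF_0$.

**Step 3: from generation $i$ to $i+1$.** Let $s_i=\min_{Q\in\mathcal N_i}s_Q$ and $\tau_i=\min(1,s_i)(\omega_i/3)^{1/p}$. Since $1/p>1$ and $\omega_i/3<1$,
$$3\tau_i^p\le s_i^p\omega_i,\qquad\tau_i\le\tfrac13s_i\omega_i,\qquad\tau_i\le\omega_i.\tag{6}$$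

*(a) Make $F_i$ locally constant.* $F_i$ is continuous and tends to $0$ at infinity, so it is uniformly continuous. Choose $K_i\in\mathbb N$ such that $F_i$ oscillates by at most $\tau_i$ on cubes of side $\ell_i/K_i$. Divide each $Q\in\mathcal N_i$ into $K_i^d$ equal cubes $q=x_q+[0,\ell_i/K_i)^d$ and let $S_q=F_i(\text{centre of }q)$.

*(b) Place the points.* A cube $Q\in\mathcal N_i$ of age $\kappa$ is treated with type $k=\max(0,\kappa-N+1)$. Choose $m_i\in\mathbb N$ large, with $m_0\ge G$, let $h_i=\ell_i/(K_im_i)$, and place the points $Z_{t_k,m_i}(q)$ for all $q\subset Q\in\mathcal N_i$, each with coefficient $-S_qb_kh_i^d$. These are the *generation-$i$ points*; $F_{i+1}$ is the new sum. The finitely many $q$, $S_q$ and types are fixed before $m_i$, so by Lemma 3 we may take $m_i$ so large that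
$$F_{i+1}=F_i-\sum_qS_qb_k1_q\,\pi_{t_k}\big(\tfrac{x-x_q}{h_i}-e\big)+\mathcal E_i,\qquad\|\mathcal E_i\|_1\le\tau_i\ell_i^d .\tag{7}$$
In particular $F_{i+1}=F_i+\mathcal E_i$ off $\Omega_i$, and on each $q\subset Q\in\mathcal N_i$
$$F_{i+1}=S_q\,\xi^{(k)}\big(\tfrac{x-x_q}{h_i}-e\big)+\mathrm{err},\qquad\mathrm{err}=(F_i-S_q)+\mathcal E_i,\qquad\int_Q|\mathrm{err}|\le\tau_i|Q|+\tau_i\ell_i^d=2\tau_i|Q|.\tag{8}$$

*(c) Choose the next box and grid.* Choose an integer $L_{i+1}>L_i$ with $\int_{\Omega_{i+1}^c}|F_{i+1}|\le2^{-i-1}$. Let $\delta_i=2^{-i}(2L_{i+1})^{-d}=2^{-i}/|\Omega_{i+1}|$. Choose an integer $M_i\ge G/(\rho_*\theta^i)$ so large that, with $\ell_{i+1}=h_i/M_i$, $F_{i+1}$ oscillates by at most $\min(s_i/4,\delta_i)$ on cubes of side $\ell_{i+1}$. Note $\ell_{i+1}=\ell_i/(K_im_iM_i)$, so the grids are nested, every $\mathcal G_i$ tiles the integer boxes, and $\ell_i\to0$ since $M_i\ge G\ge2$.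

*(d) Thresholds and ages.* Let $q'\in\mathcal G_{i+1}$, $q'\subset Q\in\mathcal N_i$.

* *Continue:* if $\kappa_Q+1<N$, or if $\kappa_Q+1\ge N$ and $\sup_{q'}|F_{i+1}|<s_Q$, then $q'$ gets threshold $s_Q$ and age $\kappa_Q+1$.
* *Restart:* otherwise $q'$ is fresh with $s_{q'}=\sup_{q'}|F_{i+1}|\ge s_Q$.
* *New cubes:* each $q'\in\mathcal G_{i+1}$ in $\Omega_{i+1}\setminus\Omega_i$ is fresh with $s_{q'}=\sup_{q'}|F_{i+1}|+\delta_i$.

Two consequences. On every fresh cube $|F|\le s$ at its generation. On a restarted $q'\subset Q$, because $s_i\le s_Q\le s_{q'}$,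
$$\inf_{q'}|F_{i+1}|\ge s_{q'}-\tfrac{s_i}4\ge\tfrac34s_{q'}\ge\tfrac34s_Q .\tag{9}$$

## 7. Estimates for one round

Let $Q$ be fresh at generation $g$, and $s=s_Q$. Put $U_0=Q$. For $j\ge1$ let $U_j$ be the union of the generation-$(g+j)$ subcubes of $Q$ that have continued ever since $Q$, and let $V_j\subset U_{j-1}$ be the union of those restarted at generation $g+j$. Thus $U_{j-1}=U_j\sqcup V_j$. Cubes in $U_{j-1}$ have age $j-1$ and threshold $s$, so $V_j=\emptyset$ for $j<N$. Normalise:
$$e_j=\frac1{s^p|Q|}\int_{U_j}|F_{g+j}|^p,\quad l_j=\frac1{s|Q|}\int_{U_j}|F_{g+j}|,\quad X_j=\frac1{s^p|Q|}\int_{V_j}|F_{g+j}|^p,\quad\Lambda_j=\frac1{s|Q|}\int_{V_j}|F_{g+j}| .$$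
Since $|F_g|\le s$ on $Q$, $e_0,l_0\le1$.

**Lemma 6.** Let $c_j=2$ for $j<N$ and $c_j=E_0q_{j-N}$ for $j\ge N$, so $c_j\to0$. For every fresh $Q$:
$$l_j\le c_j\quad(j\ge0),\tag{10}$$
$$\sum_{q'\text{ restarted from the round of }Q}s_{q'}|q'|\le\tfrac12s_Q|Q|,\tag{11}$$
$$\sum_j|V_j|\le\tfrac12|Q|.\tag{12}$$

*Proof.* Fix $j\ge1$ and let $i=g+j-1$. The step from $U_{j-1}$ to $U_j\sqcup V_j$ has type $k=\max(0,j-N)$. If $U_{j-1}=\emptyset$, the recursions (13) and (14) below are trivial. If not, cubes of $\mathcal N_i$ in $U_{j-1}$ have threshold $s$, so $s_i\le s$. Every $q$ is a union of full periods of $\xi^{(k)}(\frac{x-x_q}{h_i}-e)$, so integrals over $q$ of functions of $\xi^{(k)}$ are $|q|$ times cell integrals.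

**Step 1: an $L^p$ recursion, to get decay.** Let $R_0=\varepsilon_0^p$ and $R_k=r$ for $k\ge1$, so that $\int_{\rm cell}|\xi^{(k)}|^p\le R_k\le1$. Let $Q'\in\mathcal N_i$, $Q'\subset U_{j-1}$. By (8),
$$\int_{Q'}|F_{i+1}|^p\le R_k\sum_{q\subset Q'}|S_q|^p|q|+\int_{Q'}|\mathrm{err}|^p .$$
On $q$, $|S_q|^p\le|F_i|^p+\tau_i^p$, so $\sum|S_q|^p|q|\le\int_{Q'}|F_i|^p+\tau_i^p|Q'|$. By Hölder, $\int_{Q'}|\mathrm{err}|^p\le|Q'|^{1-p}\big(\int_{Q'}|\mathrm{err}|\big)^p\le|Q'|(2\tau_i)^p$. Since $R_k+2^p\le3$,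
$$\int_{Q'}|F_{i+1}|^p\le R_k\int_{Q'}|F_i|^p+3\tau_i^p|Q'| .$$
Sum over $Q'$, divide by $s^p|Q|$, and use (6) and $s_i\le s$:
$$e_j+X_j\le R_ke_{j-1}+\frac{3\tau_i^p}{s^p}\le R_ke_{j-1}+\omega_{g+j-1}.\tag{13}$$

**Step 2: an $L^1$ recursion, to control what is restarted.** Let $N_0=\varepsilon_0$ and $N_k=1+b_k$ for $k\ge1$, so that $\int_{\rm cell}|\xi^{(k)}|\le N_k$. In the same way,
$$\int_{U_{j-1}}|F_{i+1}|\le N_k\Big(\int_{U_{j-1}}|F_i|+\tau_i|U_{j-1}|\Big)+2\tau_i|U_{j-1}|\le N_k\int_{U_{j-1}}|F_i|+(N_k+2)\tau_i|Q| .$$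
By (6), $(N_k+2)\tau_i\le\frac{N_k+2}3s\omega_i$. If $k=0$, then $\frac{N_0+2}3\le1$; if $k\ge1$, then $N_k\ge1$ and $\frac{N_k+2}3\le N_k$. Hence
$$l_j+\Lambda_j\le\varepsilon_0l_{j-1}+\omega_{g+j-1}\ \ (k=0),\qquad l_j+\Lambda_j\le(1+b_k)(l_{j-1}+\omega_{g+j-1})\ \ (k\ge1).\tag{14}$$

**Step 3: the preparatory steps $j\le N$.** Here the type is $0$, and nothing restarts before $j=N$. Iterating (14) and (13) from $l_0,e_0\le1$:
$$l_j\le1+\sum_i\omega_i\le2\ (j<N),\qquad l_N+\Lambda_N\le\varepsilon_0^N+\sum_i\omega_i\le E_0,\qquad e_N+X_N\le\varepsilon_0^{Np}+\sum_{j\le N}\omega_{g+j-1}\le E_0 ,$$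
where $\varepsilon_0^N\le\varepsilon_0^{Np}$ as $p<1$.

**Step 4: from $L^p$ to $L^1$ on the surviving set; proof of (10).** For $j\ge N$ the rule in (d) gives $|F_{g+j}|<s$ on $U_j$. So $|F_{g+j}|/s\le(|F_{g+j}|/s)^p$ there, and $l_j\le e_j$. For $k\ge1$, $\omega_{g+N+k-1}\le\omega_0r^{k-1}$, and (13) gives $e_{N+k}\le re_{N+k-1}+\omega_0r^{k-1}$. By induction from $e_N\le E_0$,
$$e_{N+k}\le r^kE_0+k\omega_0r^{k-1}\le E_0(k+1)r^{k-1}=E_0q_k\qquad(k\ge0),$$
since $\omega_0\le E_0$ and $r<1$. With Step 3 this is (10).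

**Step 5: mass of the restarted cubes; proof of (11).** For $k\ge1$, (14) and (10) give
$$\Lambda_{N+k}\le(1+b_k)(E_0q_{k-1}+\omega_0r^{k-1})\le2(1+b_k)E_0q_{k-1},$$
because $\omega_0\le E_0$ and $r^{k-1}\le kr^{k-2}=q_{k-1}$. Together with $\Lambda_N\le E_0$, $\sum_j\Lambda_j\le E_0R$. By (9), $s_{q'}\le\frac43|F|$ on a restarted cube at its generation, so $s_{q'}|q'|\le\frac43\int_{q'}|F|$. Summing over all restarted cubes, $\sum s_{q'}|q'|\le\frac43\sum_j\Lambda_j\,s|Q|\le\frac43E_0R\,s|Q|\le\frac12s|Q|$ by (5).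

**Step 6: area of the restarted cubes; proof of (12).** On $V_j$, (9) gives $|F_{g+j}|^p\ge(\frac34)^ps^p\ge\frac12s^p$, so $|V_j|\le2X_j|Q|$. Now $X_j=0$ for $j<N$; by Step 3, $e_N+X_N\le\varepsilon_0^{Np}+\sum_{j\le N}\omega_{g+j-1}$; and for $j>N$, (13) with $R_k\le1$ gives $e_j+X_j\le e_{j-1}+\omega_{g+j-1}$. Adding these up to $J\ge N$, the intermediate $e_j$ cancel:
$$e_J+\sum_{j\le J}X_j\le\varepsilon_0^{Np}+\sum_i\omega_i=E_0 .$$
Hence $\sum_j|V_j|\le2E_0|Q|\le\frac12|Q|$. $\square$

## 8. The forest of fresh cubes and the relation $\sum a_zP_z=0$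

The fresh cubes form a forest. Its roots are the initial cubes and the new cubes. The parent of a restarted cube is the fresh cube, of strictly smaller generation, whose round it ended. Each cube of $\mathcal N_i$ lies in $U_{i-g}(Q)$ for exactly one fresh $Q$ of some generation $g=g(Q)\le i$: it is fresh itself, or it continued from a cube of the previous generation, to which the same applies.

**Step 1: the total size of fresh cubes is finite.** For a new cube $q'$ at generation $i+1$, the oscillation bound in (c) gives $\sup_{q'}|F_{i+1}|\le|q'|^{-1}\int_{q'}|F_{i+1}|+\delta_i$, so $s_{q'}|q'|\le\int_{q'}|F_{i+1}|+2\delta_i|q'|$. These cubes lie off $\Omega_i$, where $F_{i+1}=F_i+\mathcal E_i$. Summing over the new cubes of generation $i+1$,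
$$\sum s_{q'}|q'|\le\int_{\Omega_i^c}|F_{i+1}|+2\delta_i|\Omega_{i+1}|\le\int_{\Omega_i^c}|F_i|+\|\mathcal E_i\|_1+2\cdot2^{-i}\le2^{-i}+\omega_i+2\cdot2^{-i},$$
where $\|\mathcal E_i\|_1\le\tau_i\ell_i^d\le\omega_i$ by (6). This is summable in $i$, and there are finitely many initial cubes, so the roots have finite total $\sum s_Q|Q|$. By (11) each level of the forest has at most half the total of the previous level. Hence
$$\Sigma:=\sum_{Q\text{ fresh}}s_Q|Q|\le2\,(\text{root total})<\infty .$$

**Step 2: $\|F_i\|_1\to0$.** Split $\mathbb R^d$ into $\Omega_i^c$ and the cubes of $\mathcal N_i$, and group the latter by their fresh $Q$. By (10),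
$$\|F_i\|_1\le2^{-i}+\sum_{Q\text{ fresh},\ g(Q)\le i}c_{i-g(Q)}\,s_Q|Q|\longrightarrow0$$
by dominated convergence for series: $c_j$ is bounded, $c_j\to0$, and $\Sigma<\infty$.

**Step 3: $\sum|a_z|<\infty$.** Every point except $z_0$ is placed in a step applied to a cube of some $U_j(Q)$, for exactly one fresh $Q$ and one $j\ge0$; that step has type $k=\max(0,j-N+1)$. Each $q$ receives $m_i^d$ points with coefficients of size $|S_q|b_kh_i^d$, and $m_i^dh_i^d=|q|$. So, with $i=g+j$ and using $\tau_i\le s_i\omega_i\le s_Q\omega_i$ (if $U_j\neq\emptyset$), the coefficients have total size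
$$b_k\sum_q|S_q||q|\le b_k\Big(\int_{U_j}|F_{g+j}|+\tau_{g+j}|U_j|\Big)\le b_k(l_j+\omega_{g+j})\,s_Q|Q| .$$
For $j\le N-1$ (type $0$, $b_0\le1$, $l_j\le2$) these $N$ terms sum to at most $N(2+\omega_0)s_Q|Q|$. For $j=N+k-1$, $k\ge1$, the term is at most $b_k(E_0q_{k-1}+\omega_0r^{k-1})s_Q|Q|$. The sum over $k$ of $b_k(E_0q_{k-1}+\omega_0r^{k-1})$ is finite, as $b_k=\mathrm{const}\cdot\theta^{-k}$ and $r=\theta^2$. So each round costs at most $\mathrm{const}\cdot s_Q|Q|$, and $\sum|a_z|\le1+\mathrm{const}\cdot\Sigma<\infty$.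

**Step 4: conclusion.** By Step 3 the series $\sum_za_zP_z$ converges absolutely in $L^1$. The $F_i$ are partial sums of it that exhaust it, and they tend to $0$ by Step 2. So $\sum_za_zP_z=0$ with $a_{z_0}=1$, which is (4), and by Section 2, $\sum a_zu(z)=0$ for all $u\in h^\infty(\mathbb R^{d+1}_+)$.

## 9. Separation from the scales $h_i$ and $\ell_{i+1}$

**Step 1: positions and heights.** Since $x_q\in(\ell_i/K_i)\mathbb Z^d=h_im_i\mathbb Z^d\subset h_i\mathbb Z^d$, a generation-$i$ point has horizontal coordinate in $h_i(\mathbb Z^d+e)$, with at most one point per cell of side $h_i$. Its type is at most its cube's age (as $N\ge1$), hence at most $i$. So its height $y=t_kh_i$ satisfies $\rho_*\theta^ih_i\le y\le\rho_*h_i$. Also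
$$\ell_{i+1}=h_i/M_i\le\rho_*\theta^ih_i/G ,\tag{15}$$
and generation-$(i+1)$ heights are at most $\rho_*h_{i+1}\le h_{i+1}\le\ell_{i+1}$. So heights decrease with the generation, and heights from different generations differ by a factor at least $G$. Generation-$0$ heights are at most $h_0\le\ell_0/m_0\le1/G$, so the same holds relative to $z_0$, whose height is $1$.

**Step 2: the bound on $\beta$.** Use (3) for two of the points, $z=(x,y)$ and $w=(x',y')$.

* *Same generation $i$:* $|z-w|\ge h_i$ and $yy'\le\rho_*^2h_i^2$, so $\rho\ge(1+4\rho_*^2)^{-1/2}\ge\eta_0$.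
* *Different generations, or one point is $z_0$; say $y\ge Gy'$:* with $v=y/y'\ge G$,
$$\frac{yy'}{|z-w|^2}\le\frac{yy'}{(y-y')^2}=\frac v{(v-1)^2}\le\frac G{(G-1)^2},$$
since $v\mapsto v/(v-1)^2$ has derivative $-(v+1)/(v-1)^3<0$ on $(1,\infty)$. So $\rho\ge\eta_0$.

Hence all points are distinct, and $\inf\beta\ge\log_2\frac{1+\eta_0}{1-\eta_0}\ge\beta_0$.

## 10. The Carleson budget of a round and of its restarts

Let $A_1=2\big(N\rho_*^d+\sum_{k\ge1}t_k^d\big)$, which is finite since $t_k=\rho_*\theta^k$. For $Q'\in\mathcal N_g$ let $A(Q')$ be the sum of $y^d$ over the points of generations $\ge g$ with horizontal coordinate in $Q'$.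

**Lemma 7.** $A(Q')\le2A_1|Q'|$ for every $g$ and every $Q'\in\mathcal N_g$.

*Proof.* A step of type $k$ on a cube $Q''\in\mathcal N_i$ places $K_i^dm_i^d$ points of height $t_kh_i$, so it contributes $K_i^dm_i^d(t_kh_i)^d=t_k^d\ell_i^d=t_k^d|Q''|$. Let $A_{\le\gamma}(Q')$ be the part of $A(Q')$ from generations $\le\gamma$; the truncation makes an induction possible.

**Step 1: fresh cubes.** We show $A_{\le\gamma}(Q)\le A_1|Q|$ for fresh $Q$, by downward induction on the generation $g$ of $Q$. If $g>\gamma$, then $A_{\le\gamma}(Q)=0$. Let $g\le\gamma$. Each point counted comes either from a step on a cube in some $U_j(Q)$, or from a generation $\ge g(q')$ inside a cube $q'$ restarted from the round of $Q$. The steps on $U_0,U_1,\dots$ are $N$ of type $0$ and one of each type $k\ge1$, and $|U_j|\le|Q|$; so the first kind contributes at most $\big(N\rho_*^d+\sum_{k\ge1}t_k^d\big)|Q|=\frac12A_1|Q|$. Restarted cubes have generation $>g$, so by the induction hypothesis and (12) the second kind contributes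 at most $A_1\sum_j|V_j|\le\frac12A_1|Q|$.

**Step 2: other cubes.** If $Q'$ is not fresh, it is a cube in some $U_j(Q)$, $j\ge1$. The remaining steps of that round inside $Q'$ contribute at most $\frac12A_1|Q'|$. The cubes restarted from that round inside $Q'$ are disjoint, so by Step 1 they contribute at most $A_1|Q'|$. So $A_{\le\gamma}(Q')\le\frac32A_1|Q'|$. Let $\gamma\to\infty$. $\square$

**Proof of (2).** Let $T=\{|x-x_0|<\ell,\ 0<y<\ell\}$.

**Step 1: points of generations $\ge i$, when $\ell\ge\ell_i$.** Such a point has its horizontal coordinate in a cube of $\mathcal N_i$, or in a cube that is new at some generation $i'>i$ not exceeding the generation of the point; it is counted in $A$ of that cube. All these cubes are disjoint and have side at most $\ell_i\le\ell$, so those that meet $\{|x-x_0|<\ell\}$ lie in $\{|x-x_0|<(1+\sqrt d)\ell\}$ and have total volume at most $(2+2\sqrt d)^d\ell^d$. By Lemma 7 these points contribute at most $2A_1(2+2\sqrt d)^d\ell^d$.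

**Step 2: $\ell\ge\ell_0$.** Use Step 1 with $i=0$. The point $z_0$ lies in $T$ only if $\ell>1$, so it contributes at most $\ell^d$.

**Step 3: $\ell_{i+1}\le\ell<\ell_i$ for some $i\ge0$.** This covers all remaining $\ell$, since $\ell_i\to0$. Generations $\ge i+1$ are handled by Step 1 with $i+1$ in place of $i$. By (15) and the ordering of heights, points of generations $<i$ have height at least $\rho_*\theta^{i-1}h_{i-1}\ge\ell_i>\ell$, and $z_0$ has height $1>\ell$; none of them is in $T$. In generation $i$ there are at most $(2\ell/h_i+1)^d$ points with $|x-x_0|<\ell$, because their horizontal coordinates lie in $h_i(\mathbb Z^d+e)$, at most one point over each. If $\ell\ge h_i$, their heights are at most $h_i$, and they contribute at most $(3\ell/h_i)^dh_i^d=3^d\ell^d$. If $\ell<h_i$, there are at most $3^d$ of them, and those in $T$ have $y<\ell$, so they contribute at most $3^d\ell^d$.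

Thus (2) holds with $C=1+3^d+2A_1(2+2\sqrt d)^d$. Together with Sections 8 and 9 this proves Theorem 1, and with it Corollary 2: for every $d>1$, conditions (1) and (2) do not imply that a sequence is interpolating for $h^\infty(\mathbb R^{d+1}_+)$. $\blacksquare$
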